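\title{Rational singularities need not extend across a closed subscheme}

\begin{abstract}
Let $Y$ be a reduced separated scheme of finite type over a field of characteristic zero, and let $X\subset Y$ be a reduced closed subscheme such that $Y-X$ has rational singularities. One may ask for a proper birational modification of $Y$ that is an isomorphism outside $X$, has rational singularities, and in which the reduced preimage of $X$ is Du~Bois. We show that such a modification always exists when $\dim Y\le 2$, and that in every dimension at least $4$ it need not exist, even if the Du~Bois condition is dropped. The counterexample is a family of cone-like threefolds over a curve, built from a line bundle on a family of rational surfaces whose cohomology jumps at one fiber. The jump produces a differential form defined modulo the parameter of the family. Rational singularities would force it to lift, and a walk through the valuations of the function field shows that it lifts on no modification.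
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field of characteristic zero. A \emph{resolution} of a reduced scheme $Z$ of finite type over $k$ is a proper birational morphism $f\colon Z'\to Z$ with $Z'$ smooth over $k$. The scheme $Z$ has \emph{rational singularities} if for some, equivalently every, resolution the natural map $\mathcal O_Z\to Rf_*\mathcal O_{Z'}$ is a quasi-isomorphism, that is, $f_*\mathcal O_{Z'}=\mathcal O_Z$ and $R^if_*\mathcal O_{Z'}=0$ for $i>0$. So the structure sheaf cannot tell $Z$ from its resolution. The scheme $Z$ has \emph{Du~Bois singularities} if the natural map $\mathcal O_Z\to\underline\Omega^0_Z$ is a quasi-isomorphism, where $\underline\Omega^0_Z$ is the zeroth graded piece of the Deligne--Du~Bois complex, computed from a simplicial or cubic hyperresolution of $Z$. Smooth schemes and simple normal crossings (snc) divisors on them are Du~Bois. The following question comes from \cite{Schwede}.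

\begin{quote}
Let $Y$ be a reduced separated scheme of finite type over $k$ and $X\subset Y$ a reduced closed subscheme such that $Y-X$ has rational singularities. Is there a proper birational morphism $\pi\colon\widetilde Y\to Y$ such that
\begin{itemize}
\item[(i)] $\widetilde Y$ has rational singularities,
\item[(ii)] $\pi$ is an isomorphism outside $X$, and
\item[(iii)] the reduced scheme $\pi^{-1}(X)_{\mathrm{red}}$ has Du~Bois singularities?
\end{itemize}
\end{quote}

The hypothesis on $Y-X$ is necessary for (i) and (ii), and the question is whether it is sufficient. If $Y-X$ is smooth, resolution of singularities gives more than is asked: resolve $Y$ without touching its smooth locus, then make the preimage of $X$ an snc divisor. So the question asks for a resolution theorem in which ``smooth'' is replaced by ``rational'' and ``snc'' by ``Du~Bois''. The same argument works if the closure of the singular locus of $Y-X$ does not meet $X$, because then one can resolve near $X$ and leave the rest alone. This covers surfaces, where normal singularities are isolated, and it suggests the answer yes.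

The argument breaks down when singular points of $Y-X$ accumulate at $X$. Suppose that they lie on a smooth curve $\Sigma\subset Y$ that meets $X$ in one point $o$. Whatever $\pi$ is, the strict transform of $\Sigma$ contains a point $\tilde o$ over $o$, and the local ring of $\widetilde Y$ at $\tilde o$ must have rational singularities while its localization at the generic point of the curve is prescribed. In other words, a family of singularities over a punctured curve has to be filled in, keeping the total space rational. We show that this can be impossible.

\begin{theorem}\label{thm:main}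
For every field $k$ of characteristic zero there are a $4$-dimensional affine normal integral $k$-scheme $Y$ of finite type and a function $t$ on $Y$, with $X=V(t)_{\mathrm{red}}$, such that $Y-X$ has rational singularities, but there is no proper birational morphism $\pi\colon\widetilde Y\to Y$ that is an isomorphism outside $X$ and has $\widetilde Y$ with rational singularities. In particular \textup{(i)--(iii)} cannot be achieved.
\end{theorem}

So the answer is no, and conditions (i) and (ii) alone are responsible.

\begin{theorem}\label{thm:dim}
\textup{(a)} For every $d\ge4$ there are counterexamples as in Theorem~\ref{thm:main} with $\dim Y=d$. \textup{(b)} If $\dim Y\le2$, then $\pi$ with \textup{(i)--(iii)} always exists.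
\end{theorem}

The case $\dim Y=3$ is not settled here; Remark~\ref{rem:curves} shows why our construction starts in dimension $4$.

Here is the idea. We take a smooth family $\mathcal F\to C$ of rational surfaces $F_t$ and a line bundle $\mathcal N$ on it that has no cohomology on $F_t$ for $t\ne0$ but is globally generated on $F_0$. The fourfold $Y$ is obtained from a modification $Z$ of the total space of $\mathcal N\otimes\omega_{\mathcal F}^{-1}$ by contracting the zero section to a curve (Section~\ref{sec:example}). If $s$ is the fiber coordinate, a section $\sigma$ of $\mathcal N|_{F_0}$ gives a $4$-form with a pole $s^{-2}$ along the zero section, well defined modulo $t$. On a space with rational singularities such a form lifts to a form that is regular on a resolution and so has no pole along $s=0$. On $Y$ itself, comparing the coefficients of $s^{-2}$ gives a contradiction (Section~\ref{sec:model}). On an arbitrary $\widetilde Y$ the lift still exists near $\tilde o$ (Section~\ref{sec:lift}), but its coefficient is a rational function of $s$ with uncontrolled poles. We then compare the two forms along all valuations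 that extend a fixed valuation of $k(\mathcal F)$. These valuations form a tree (Section~\ref{sec:discs}) on which the order of a rational function is piecewise linear with balanced integer slopes, and the balancing leads to a divisor along which a regular form has a pole (Section~\ref{sec:walk}). Theorem~\ref{thm:dim} is proved in Section~\ref{sec:dim}.

\section{Background}\label{sec:background}

\subsection{Coherent sheaves}
For $W$ smooth of dimension $n$ over $k$ we write $\omega_W=\Omega^n_{W/k}$. For $Z$ Cohen--Macaulay, $\omega_Z$ is the dualizing sheaf; its depth at a point $z$ equals $\dim\mathcal O_{Z,z}$. We use the following facts.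
\begin{itemize}
\item[(A1)] \emph{Resolution and principalization.} A reduced scheme of finite type has a resolution that is an isomorphism over the smooth locus. If $Z$ is smooth and integral and $X\subsetneq Z$ is closed, a sequence of blow-ups with centers over $X$ gives a smooth $Z'\to Z$ in which the reduced preimage of $X$ is an snc divisor.
\item[(A2)] \emph{Kempf; see \cite[Theorem 5.10]{KM}.} If $Z$ has rational singularities and $g\colon W\to Z$ is a resolution, then $Z$ is normal and Cohen--Macaulay, and $g_*\omega_W=\omega_Z$.
\item[(A3)] \emph{Grauert--Riemenschneider vanishing.} If $g\colon W\to Z$ is a resolution, then $R^ig_*\omega_W=0$ for $i>0$.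
\item[(A4)] \emph{Kodaira vanishing.} If $F$ is smooth and projective over a field of characteristic zero and $\mathcal M$ is ample, then $H^i(F,\omega_F\otimes\mathcal M)=0$ for $i>0$.
\item[(A5)] \emph{Cohomology and base change.} If $p\colon\mathcal F\to C$ is smooth and projective, $\mathcal M$ is a line bundle on $\mathcal F$, and $H^i(F_t,\mathcal M|_{F_t})=0$ for all $i>0$ and all points $t\in C$, then $R^ip_*\mathcal M=0$ for $i>0$.
\item[(A6)] \emph{Depth.} If $\mathcal G$ is a coherent sheaf on a noetherian scheme $Z$ and $z$ is a closed point at which $\mathcal G$ has depth at least $2$, then the local cohomology $H^i_z(\mathcal G)$ vanishes for $i=0,1$, so $H^0(Z,\mathcal G)=H^0(Z\setminus z,\mathcal G)$.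
\item[(A7)] If $\psi\colon Z\to Y$ is proper and birational, $Z$ has rational singularities and $R\psi_*\mathcal O_Z=\mathcal O_Y$, then $Y$ has rational singularities: compose $\psi$ with a resolution of $Z$. If $Z_1\to Z$ is smooth and $Z$ has rational singularities, so does $Z_1$: pull back a resolution and use flat base change.
\end{itemize}

\subsection{Divisorial valuations and orders of forms}
Let $K/k$ be a finitely generated field of transcendence degree $n$. All valuations are real-valued and trivial on $k$; $\mathcal O_v$ and $k(v)$ denote the valuation ring and the residue field. If $W$ is an integral scheme with function field $K$, a point $x\in W$ is a \emph{center} of $v$ if $v\ge0$ on $\mathcal O_{W,x}$ and $v>0$ on its maximal ideal. The center is unique if $W$ is separated. On $\operatorname{Spec}A$ it exists if and only if $v\ge0$ on $A$. If $W'\to W$ is proper and birational and $v$ has a center on $W$, it has a center on $W'$ lying above, by the valuative criterion.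

\emph{Abhyankar's inequality} says that for a subfield $K_0\subset K$ and $v_0=v|_{K_0}$, with value groups $\Gamma_0\subset\Gamma$,
\[
\operatorname{trdeg}\bigl(k(v)/k(v_0)\bigr)+\dim_{\mathbb Q}\bigl((\Gamma/\Gamma_0)\otimes\mathbb Q\bigr)\le\operatorname{trdeg}(K/K_0).
\]
If $K/K_0$ is finite, then $[\Gamma:\Gamma_0]$ and $[k(v):k(v_0)]$ are finite.

A valuation $v$ of $K$ is \emph{divisorial} if its value group is infinite cyclic and $k(v)$ has transcendence degree $n-1$ over $k$. By a lemma of Zariski \cite[Lemma 2.45]{KM}, $\mathcal O_v$ is then the local ring of a prime divisor on a smooth variety. We write $\operatorname{ord}_v$ for the multiple of $v$ with value group $\mathbb Z$.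

Let $v$ be divisorial, $\varpi$ a uniformizer, and let $z_1,\dots,z_{n-1}\in\mathcal O_v$ lift a transcendence basis of $k(v)$. Then
\begin{equation}\label{eq:basis}
d\varpi,\ dz_1,\ \dots,\ dz_{n-1}\quad\text{is a basis of the $\mathcal O_v$-module }\Omega^1_{\mathcal O_v/k}.
\end{equation}
Indeed, the module is free of rank $n$ by Zariski's lemma. In characteristic zero the $d\bar z_i$ are a basis of $\Omega^1_{k(v)/k}$, so the exact sequence $(\varpi)/(\varpi^2)\to\Omega^1_{\mathcal O_v/k}\otimes k(v)\to\Omega^1_{k(v)/k}\to0$ and Nakayama's lemma show that the $n$ forms generate. Put $dz=dz_1\wedge\dots\wedge dz_{n-1}$. A rational top form $\theta\in\Omega^n_{K/k}$ can be written $\theta=f\,d\varpi\wedge dz$, and $\operatorname{ord}_v(\theta):=\operatorname{ord}_v(f)$ does not depend on the choices.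

\begin{lemma}\label{lem:center}
Let $v$ be divisorial with center $x$ on $W$, where $\mathcal O_{W,x}$ is a local ring of a smooth variety with function field $K$. If $\theta$ is regular at $x$, then $\operatorname{ord}_v(\theta)\ge0$.
\end{lemma}

\begin{proof}
The inclusion $\mathcal O_{W,x}\subset\mathcal O_v$ maps $\Omega^n_{\mathcal O_{W,x}/k}$ into $\Omega^n_{\mathcal O_v/k}$.
\end{proof}

We shall compute orders of forms after passing to finite extensions of $K$, where $\operatorname{ord}_v(\theta)$ changes with the ramification. The quantity that behaves well is $\operatorname{ord}_v(\theta)+1$, the order with respect to the logarithmic form $\varpi^{-1}d\varpi\wedge dz$. Fix $t\in K$. For a divisorial $v$ with $v(t)>0$ we normalize $v(t)=1$, so that $v$ takes values in $\mathbb Q$, and we define the \emph{log order}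
\[
\Lambda_v(\theta)=\frac{\operatorname{ord}_v(\theta)+1}{\operatorname{ord}_v(t)}.
\]
Since $v=\operatorname{ord}_v/\operatorname{ord}_v(t)$, and $\operatorname{ord}_v(\theta)$ is an integer,
\begin{equation}\label{eq:lambda}
\Lambda_v(f\theta)=v(f)+\Lambda_v(\theta),\qquad \operatorname{ord}_v(\theta)\ge0\iff\Lambda_v(\theta)>0 .
\end{equation}

\begin{lemma}\label{lem:finite}
Let $K'/K$ be finite, $v'$ a valuation of $K'$ and $v=v'|_K$, with $v(t)=1$. Then $v$ is divisorial if and only if $v'$ is, and in that case $\Lambda_{v'}(\theta)=\Lambda_v(\theta)$ for every rational top form $\theta$ on $K$.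
\end{lemma}

\begin{proof}
The value groups have finite index and the residue extension is finite, which gives the first claim. Write $\varpi=u\varpi'^{\,e}$ with $\varpi'$ a uniformizer of $v'$ and $u$ a unit. The $z_i$ also lift a transcendence basis of $k(v')$, so by \eqref{eq:basis} we have $du=u_0\,d\varpi'+\sum u_i\,dz_i$ with $u_i\in\mathcal O_{v'}$, and
\[
d\varpi\wedge dz=\varpi'^{\,e-1}\,(eu+\varpi'u_0)\;d\varpi'\wedge dz .
\]
The factor $eu+\varpi'u_0$ is a unit because $e\neq0$ in $k$. Hence $\operatorname{ord}_{v'}(\theta)=e\operatorname{ord}_v(\theta)+e-1$, that is, $\operatorname{ord}_{v'}(\theta)+1=e(\operatorname{ord}_v(\theta)+1)$, while $\operatorname{ord}_{v'}(t)=e\operatorname{ord}_v(t)$.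
\end{proof}

\section{The fourfold $Y$}\label{sec:example}

\subsection{A line bundle whose cohomology jumps}
The space $V=H^0(\mathbb P^1\times\mathbb P^1,\mathcal O(2,3))$ of polynomials of degree at most $2$ in $x_1$ and at most $3$ in $x_2$ has dimension $12$, and two curves of bidegree $(2,3)$ meet in $12$ points. This coincidence is what we use: twelve general points lie on no such curve, while twelve special points are cut out by two of them.

Let $I_1,I_2\subset k$ be disjoint sets with two elements and $J_1,J_2\subset k$ disjoint sets with three elements, and put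
\[
f_i=\prod_{a\in I_i}(x_1-a)\prod_{b\in J_i}(x_2-b)\in V\qquad(i=1,2).
\]
The zero locus of $f_i$ is a union of five lines of the two rulings. Distinct lines of one ruling are disjoint, so the common zeros are the twelve points $P_1,\dots,P_{12}$ of $(I_1\times J_2)\cup(I_2\times J_1)\subset\mathbb A^2$. At $(a,b)\in I_1\times J_2$ the functions $f_1,f_2$ are unit multiples of $x_1-a$ and $x_2-b$, and symmetrically at the other six points. Hence $f_1,f_2$ generate $\mathcal I(2,3)$, where $\mathcal I$ is the ideal sheaf of $\{P_i\}$.

Choose $Q_1,\dots,Q_{12}\in\mathbb A^2(k)$ at which no nonzero $f\in V$ vanishes simultaneously, for instance the points of $\{0,1,2\}\times\{0,1,2,3\}$. Put $P_i(t)=(1-t)P_i+tQ_i$ and let $\Delta(t)\in k[t]$ be the determinant of the evaluation of a basis of $V$ at the $P_i(t)$. Then $\Delta(1)\ne0$ and $\Delta(0)=0$. Let $C\ni0$ be an open subset of $\mathbb A^1_t$ on which the $P_i(t)$ are pairwise distinct and $\Delta(t)\ne0$ for $t\ne0$. Let $p\colon\mathcal F\to C$ be the blow-up of $\mathbb P^1\times\mathbb P^1\times C$ along the twelve disjoint sections $P_i(t)$, and $\mathcal E$ its exceptional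 divisor. The morphism $p$ is smooth and projective, its fiber $F_t$ is the blow-up of $\mathbb P^1\times\mathbb P^1$ in the points $P_i(t)$, and $p_*\mathcal O_{\mathcal F}=\mathcal O_C$. Since $dt$ trivializes $\omega_C$, we have $\omega_{\mathcal F}|_{F_t}\cong\omega_{F_t}$. Put
\[
\mathcal N=\mathcal O(2,3)(-\mathcal E),\qquad \mathcal L=\omega_{\mathcal F}\otimes\mathcal N^{-1},
\]
and write $N_t,L_t$ for the restrictions to $F_t$.

\begin{lemma}\label{lem:family}
\textup{(a)} $N_0$ is generated by the global sections $f_1,f_2$.
\textup{(b)} For every point $t\in C\setminus0$ we have $H^i(F_t,L_t)=0$ for all $i$, and $H^i(F_t,\mathcal O)=0$ for $i>0$.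
\end{lemma}

\begin{proof}
(a) On the blow-up $F_0$ the ideal $\mathcal I$ generates $\mathcal O(-\mathcal E|_{F_0})$, so generators of $\mathcal I(2,3)$ pull back to generators of $N_0$.

(b) Let $\mathcal I_t$ be the ideal of the points $P_i(t)$ and $k(t)$ the residue field at $t$. For the blow-up $\beta$ of points on a smooth surface, $R\beta_*\mathcal O=\mathcal O$ and $R\beta_*\mathcal O(-\mathcal E|_{F_t})=\mathcal I_t$. The first gives $H^i(F_t,\mathcal O)=0$ for $i>0$, the second gives $H^i(F_t,N_t)=H^i(\mathcal I_t(2,3))$. In the cohomology sequence of $0\to\mathcal I_t(2,3)\to\mathcal O(2,3)\to k(t)^{12}\to0$ the evaluation map $V\otimes k(t)\to k(t)^{12}$ is bijective because $\Delta(t)\ne0$, and $\mathcal O(2,3)$ has no higher cohomology. So $H^i(F_t,N_t)=0$ for all $i$, and $H^i(F_t,L_t)$ is dual to $H^{2-i}(F_t,N_t)$ by Serre duality.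
\end{proof}

\begin{remark}\label{rem:curves}
No family of curves has these properties. A smooth projective fiber with $H^1(\mathcal O)=0$ has genus $0$, the vanishing of $H^1(F_t,L_t)$, dual to $H^0(F_t,N_t)$, forces $\deg N_t<0$, and the degree is constant in the family, so $N_0$ has no sections. The fourfold below has dimension $\dim F_t+2$; this is why the construction gives nothing in dimension $3$.
\end{remark}

\subsection{A cone with $\mathcal L$ in degree one}
For an ample $\mathcal L$ we would take the relative cone $\operatorname{Spec}\bigoplus_m H^0(\mathcal F,\mathcal L^m)$. But $L_t=\mathcal O(-4,-5)(2\mathcal E|_{F_t})$ has negative degree on a general line of either ruling. We keep $\mathcal L$ in degree one, which is essential later (Remark~\ref{rem:degree}), and put an ample bundle in degree two.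

Let $\mathcal H$ be a power of a $p$-ample line bundle, high enough that, with $\mathcal A=\mathcal L^2\otimes\mathcal H$, the bundles $\mathcal A$, $\mathcal A\otimes\omega_{\mathcal F}^{-1}$ and $\mathcal A\otimes\mathcal L\otimes\omega_{\mathcal F}^{-1}$ are $p$-ample, $\mathcal H|_{F_0}$ is very ample, and $H^1(\mathcal F,\mathcal H)=0$. By Bertini's theorem some $\gamma_0\in H^0(F_0,\mathcal H)$ has a smooth zero divisor. The sequence $0\to\mathcal H\xrightarrow{t}\mathcal H\to\mathcal H|_{F_0}\to0$ lifts it to $\gamma\in H^0(\mathcal F,\mathcal H)=H^0(\mathcal F,\mathcal A\otimes\mathcal L^{-2})$, with zero divisor $\Gamma$. At a point of $\Gamma\cap F_0$ a local equation of $\Gamma$ restricts to $F_0$ with nonzero differential, so $\Gamma\to C$ is smooth there. The locus where $\Gamma\to C$ is not smooth is closed, so its image in $C$ is closed and misses $0$. We shrink $C$ so that $\Gamma$ is smooth over $C$.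

Define a graded $\mathcal O_{\mathcal F}$-algebra
\[
\mathcal S=\bigoplus_{m\ge0}\mathcal S_m,\qquad \mathcal S_{2n}=\mathcal A^n,\qquad\mathcal S_{2n+1}=\mathcal L\otimes\mathcal A^n,
\]
in which the product $\mathcal L\otimes\mathcal L\to\mathcal A$ is multiplication by $\gamma$. Put
\[
Z=\operatorname{Spec}_{\mathcal F}\mathcal S,\qquad B=H^0(Z,\mathcal O_Z)=\bigoplus_m B_m,\quad B_m=H^0(\mathcal F,\mathcal S_m),\qquad Y=\operatorname{Spec}B,
\]
and let $\psi\colon Z\to Y$ be the natural map. Then $B_0=\mathcal O(C)\ni t$. Let $B_+=\bigoplus_{m>0}B_m$, let $\Sigma=V(B_+)\cong C$, let $o\in\Sigma$ be the point $t=0$, and let $X=V(t)_{\mathrm{red}}$, so that $X\cap\Sigma=\{o\}$.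

Let $U\subset\mathcal F$ be an affine open set on which $\mathcal L$ and $\mathcal A$ have generators; call them $s$ and $x$ when viewed as functions on $Z$. Then $s^2=\gamma_Ux$, where $\gamma_U$ is a local equation of $\Gamma$, and
\begin{equation}\label{eq:local}
Z_U=\operatorname{Spec}\mathcal O(U)[s,x]/(s^2-\gamma_Ux).
\end{equation}
Let $E=\{s=x=0\}\cong\mathcal F$ be the zero section; as a set, $E=\{x=0\}$. Put $Z^\circ=Z\setminus E$. There are two local pictures.
\begin{itemize}
\item[(L1)] If $\gamma_U$ is a unit, then $x=s^2/\gamma_U$ and $Z_U=U\times\mathbb A^1_s$. So over $\mathcal F\setminus\Gamma$ the scheme $Z$ is the total space of $\mathcal L^{-1}$.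
\item[(L2)] Near a point of $\Gamma$, smoothness of $\Gamma$ gives \'etale coordinates $(z,u_1,u_2)$ on $U$ with $z=\gamma_U$, and $Z_U$ is \'etale over $\mathbb A^2_u\times\{s^2=zx\}$. On $Z^\circ$, where $x$ is invertible, $z=s^2/x$ and $(x,s,u_1,u_2)$ are \'etale coordinates.
\end{itemize}
Let $\kappa=k(\mathcal F)$.

\begin{proposition}\label{prop:ZY}
\textup{(a)} $Z$ is integral and normal of dimension $4$ with rational singularities, its function field is $M=\kappa(s)$, and $Z^\circ$ is smooth.
\textup{(b)} $B$ is a finitely generated normal domain and $\psi$ is proper.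
\textup{(c)} $\psi^{-1}(\Sigma)=E$ and $\psi$ induces an isomorphism $Z^\circ\cong Y\setminus\Sigma$. In particular $\dim Y=4$ and $M=\operatorname{Frac}B$.
\textup{(d)} $Y-X$ has rational singularities.
\end{proposition}

\begin{proof}
(a) The ring in \eqref{eq:local} is free over $\mathcal O(U)$ with basis $x^n,sx^n$. Sending $x$ to $s^2/\gamma_U$ maps the basis to nonzero multiples of distinct powers of a variable $s$, so the ring embeds in $\kappa[s]$ and has fraction field $\kappa(s)$. The sets $Z_U$ are integral and meet pairwise, so $Z$ is integral. The quadric cone $\{s^2=zx\}$ has rational singularities: blowing up the vertex gives the total space of $\mathcal O_{\mathbb P^1}(-2)$, whose functions $\bigoplus_m H^0(\mathcal O(2m))$ are those of the cone and for which $\bigoplus_m H^1(\mathcal O(2m))=0$. By (L1), (L2) and (A7), $Z$ has rational singularities, hence is normal, and $Z^\circ$ is smooth.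

(b) $B$ is a normal domain because $Z$ is integral and normal. As $C$ is affine, $\mathcal A$ is ample on $\mathcal F$; choose $n\ge1$ and sections $\phi_0,\dots,\phi_r$ generating $\mathcal A^n$. The surjection $\mathcal O_{\mathcal F}^{r+1}\to\mathcal A^n$ embeds $\operatorname{Spec}_{\mathcal F}\operatorname{Sym}\mathcal A^n$ as a closed subscheme of $\mathcal F\times_C\mathbb A^{r+1}_C$, which is proper over $\mathbb A^{r+1}_C$. The inclusion $\operatorname{Sym}\mathcal A^n\subset\mathcal S$ is finite, since $x$ is integral over $\mathcal O(U)[x^n]$ and $s^2=\gamma_Ux$. So $q=(\phi_0,\dots,\phi_r)\colon Z\to\mathbb A^{r+1}_C$ is proper, $q_*\mathcal O_Z$ is coherent, and $B$ is a finite module over $\mathcal O(C)[T_0,\dots,T_r]$. Since $q$ factors through $\psi$ and $Y$ is separated over $\mathbb A^{r+1}_C$, the map $\psi$ is proper.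

(c) Let $f\in B_{2n}=H^0(\mathcal F,\mathcal A^n)$ with $n\ge1$. The open set $\mathcal F_f\subset\mathcal F$ where the section $f$ does not vanish is affine, because $\mathcal A$ is ample and $\mathcal F$ is projective over the affine scheme $C$. As a function on $Z$, locally $f=\phi x^n$ with $\phi\in\mathcal O(U)$, so the open set $Z_f$ where the function $f$ does not vanish is the part of $Z^\circ$ over $\mathcal F_f$. It is a principal open subset of the affine scheme $Z|_{\mathcal F_f}$, hence affine, with $H^0(Z_f,\mathcal O_Z)=B_f$. So $\psi$ maps $Z_f=\psi^{-1}(Y_f)$ isomorphically onto $Y_f=\operatorname{Spec}B_f$. The $\mathcal F_f$ cover $\mathcal F$, so the $Z_f$ cover $Z^\circ$. The $Y_f$ cover $Y\setminus\Sigma$, because the square of an element of odd degree has even degree.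

(d) We have $\psi_*\mathcal O_Z=\mathcal O_Y$, and over the affine open set $Y-X=\{t\ne0\}$ the sheaf $R^i\psi_*\mathcal O_Z$ corresponds to $\bigoplus_mH^i(\mathcal F_{t\ne0},\mathcal S_m)$. By (A5) and (A7) it suffices to show $H^i(F_t,\mathcal S_m|_{F_t})=0$ for $t\ne0$ and $i>0$. For $m=0,1$ this is Lemma~\ref{lem:family}(b). For $m\ge2$ it is (A4), since $\mathcal A^n\otimes\omega_{\mathcal F}^{-1}$ and $\mathcal L\otimes\mathcal A^n\otimes\omega_{\mathcal F}^{-1}$ are $p$-ample for $n\ge1$.
\end{proof}

\subsection{Forms with a double pole along the zero section}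
A generator $\lambda$ of $\mathcal L$ on an open set defines $s=s_\lambda\in M$, with $s_{u\lambda}=us_\lambda$ and $B_m\subset\kappa s^m$. Sections of $\mathcal N=\omega_{\mathcal F}\otimes\mathcal L^{-1}$ give rational $4$-forms on $Z$ as follows. If $\nu$ is a local generator of $\omega_{\mathcal F}$ and $\tilde\sigma=\phi\,\nu\otimes\lambda^{-1}$ is a local section of $\mathcal N$, put
\[
\theta(\tilde\sigma)=\phi\,s^{-2}\,\nu\wedge ds .
\]
Since $\nu$ is a top form on $\kappa$, we have $\nu\wedge du=0$ for every $u$ in $\kappa$ or in a finite extension of $\kappa$; we use this throughout. If $\lambda$ is replaced by $u\lambda$, then $\phi$ becomes $u\phi$, $s^{-2}$ becomes $u^{-2}s^{-2}$ and $\nu\wedge ds$ becomes $u\,\nu\wedge ds$. So $\theta(\tilde\sigma)$ does not depend on $\lambda$; it does not depend on $\nu$ either, and $\theta$ is $\mathcal O_{\mathcal F}$-linear.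

\begin{lemma}\label{lem:theta}
If $\tilde\sigma\in\mathcal N(U)$, then $\theta(\tilde\sigma)$ is regular on the part of $Z^\circ$ over $U$.
\end{lemma}

\begin{proof}
In case (L1), $s$ is invertible on $Z^\circ$. In case (L2), $\nu$ is a unit times $dz\wedge du_1\wedge du_2$, and $dz=2sx^{-1}ds-s^2x^{-2}dx$. So $s^{-2}\nu\wedge ds$ is a unit times $x^{-2}\,dx\wedge du_1\wedge du_2\wedge ds$, which is regular where $x\ne0$.
\end{proof}

\section{The case $\widetilde Y=Y$}\label{sec:model}

The whole mechanism is visible for $\pi=\mathrm{id}$. The argument is dual to the observation that $H^2(F_0,L_0)\cong H^0(F_0,N_0)^*$ is nonzero, and it is the dual form that survives a modification.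

\begin{proposition}\label{prop:model}
$Y$ does not have rational singularities.
\end{proposition}

\begin{proof}
Suppose that it does. Let $W\to Z$ be a resolution that is an isomorphism over the smooth locus, so that $H^0(Y,\omega_Y)=H^0(W,\omega_W)$ by (A2). Let $0\ne\sigma\in H^0(F_0,N_0)$. Cover $\mathcal F$ by affine open sets $U_i$ and lift $\sigma|_{U_i\cap F_0}$ to $\tilde\sigma_i\in\mathcal N(U_i)$. On overlaps $\tilde\sigma_i-\tilde\sigma_{i'}=t\delta$ with $\delta$ a section of $\mathcal N$, so $\theta(\tilde\sigma_i)-\theta(\tilde\sigma_{i'})=t\,\theta(\delta)$. By Lemma~\ref{lem:theta} the forms $\theta(\tilde\sigma_i)$ glue to a section $\eta$ of $\omega_Y/t\omega_Y$ on $Y\setminus\Sigma=Z^\circ$. This sheaf is supported on $X$, and $X\setminus\Sigma=X\setminus o$. Its depth at $o$ is $4-1=3$, so $\eta$ extends over $o$ by (A6), and since $Y$ is affine, $\eta$ lifts to $\tilde\eta\in H^0(W,\omega_W)$.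

Choose $i$ and an open $U\subset U_i\setminus\Gamma$ that meets $F_0$ and carries generators $\lambda,\nu$. Then $Z_U=U\times\mathbb A^1_s$, the form $\nu\wedge ds$ generates $\omega_{Z_U}$, and $\tilde\eta=b\,\nu\wedge ds$ with $b\in\mathcal O(U)[s]$. Write $\tilde\sigma_i=\phi\,\nu\otimes\lambda^{-1}$. On $U\times(\mathbb A^1\setminus0)$ the form $\tilde\eta-\theta(\tilde\sigma_i)=(b-\phi s^{-2})\,\nu\wedge ds$ is divisible by $t$, so every coefficient of the Laurent polynomial $b-\phi s^{-2}$ vanishes on $F_0\cap U$. The coefficient of $s^{-2}$ is $-\phi$, and $\phi$ does not vanish identically on $F_0\cap U$ because $\sigma\neq0$ and $F_0$ is integral.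
\end{proof}

Three things change for a general $\pi\colon\widetilde Y\to Y$.

First, $\theta$ may acquire zeros or poles along $t=0$. For example, $B'=\bigoplus_mt^{-m}B_m$ contains $B$ and is isomorphic to $B$, with $s'=s/t$ in the role of $s$. If $\beta_1,\dots,\beta_q$ are homogeneous generators of $B$ over $B_0$ of degrees $m_i\le n$, then $\operatorname{Spec}B'$ is a chart of the blow-up of the ideal $(t^n,t^{n-m_1}\beta_1,\dots,t^{n-m_q}\beta_q)$, which is trivial outside $X$. On this chart $s^{-2}\nu\wedge ds=t^{-1}s'^{-2}\nu\wedge ds'$, so the form to use is $t\theta$. In general we use $t^j\theta$ for an extremal $j$.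

Second, the divisors in $\{t=0\}$ may lie over any point of $F_0$, so we need $\sigma$ to be nonzero at a point that we do not choose. This is why $N_0$ must be globally generated.

Third, and this is the real difficulty, $\widetilde Y$ is neither affine nor graded. The lift $\tilde\eta$ exists only near one point, $b$ is only a rational function of $s$, and there is no coefficient of $s^{-2}$ to compare.

\section{Lifting the form on an arbitrary modification}\label{sec:lift}

From now until the end of Section~\ref{sec:walk} we suppose that $\pi\colon\widetilde Y\to Y$ is proper, an isomorphism over $Y-X$, and that $\widetilde Y$ has rational singularities. Then $\widetilde Y$ is normal, so its connected components are integral. Replacing $\widetilde Y$ by the component that contains the irreducible open set $\pi^{-1}(Y-X)$ preserves the assumptions, so we assume $\widetilde Y$ integral, with function field $M$.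

\subsection{The local ring $A$}
Let $\widetilde\Sigma$ be the closure of $\pi^{-1}(\Sigma\setminus o)$, with reduced structure. The map $\widetilde\Sigma\to\Sigma$ from an integral curve is proper, birational and quasi-finite, hence finite, and $\Sigma$ is normal; so it is an isomorphism. Let $\tilde o\in\widetilde\Sigma$ be the point over $o$, and let $A=\mathcal O_{\widetilde Y,\tilde o}$, with maximal ideal $\mathfrak m$. The point $\tilde o$ is closed with residue field $k$, so $\dim A=4$. Let $\mathfrak p\subset A$ be the prime of $\widetilde\Sigma$. Then $A/\mathfrak p=\mathcal O_{C,0}$, and $A_{\mathfrak p}=B_{B_+}$ because $\pi$ is an isomorphism over the generic point of $\Sigma$. Thus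
\begin{equation}\label{eq:sandwich}
B\subset A\subset B_{B_+},\qquad B_+\subset\mathfrak m,\qquad t\in\mathfrak m,
\end{equation}
and the residue map $B_{B_+}\to k(C)$, which sends $\beta/d$ to the quotient $\beta_0/d_0$ of the parts of degree zero, maps $\mathfrak m$ into $t\mathcal O_{C,0}$. We write $\widetilde\Sigma$ also for $V(\mathfrak p)\subset\operatorname{Spec}A$; there $\widetilde\Sigma\cap V(t)=\{\mathfrak m\}$.

To use local sections of $\mathcal N$ we need a resolution that maps to $\mathcal F$. The inclusion $\kappa\subset M$ defines a rational map $\widetilde Y\dashrightarrow\mathcal F$ over $C$. Let $W$ be a resolution of the closure of its graph in $\widetilde Y\times_C\mathcal F$. Then $W\to\widetilde Y$ is a resolution, and there is a $C$-morphism $r\colon W\to\mathcal F$ inducing $\kappa\subset M$. Over $\widetilde Y_{t\ne0}\setminus\widetilde\Sigma\cong Z^\circ_{t\ne0}$ the map $r$ is the composite $W\to Z^\circ\to\mathcal F$, since the two agree at the generic point and $\mathcal F$ is separated. Let $g\colon\mathcal W\to\operatorname{Spec}A$ be the base change of $W\to\widetilde Y$; the local rings of $\mathcal W$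 are local rings of $W$. Put
\[
\mathcal W_0=\{t=0\}\subset\mathcal W,\qquad\mathcal W_{\mathfrak m}=g^{-1}(\mathfrak m),\qquad\mathcal W^\circ=\mathcal W\setminus g^{-1}(\widetilde\Sigma).
\]
Then $\mathcal W_0\cap\mathcal W^\circ=\mathcal W_0\setminus\mathcal W_{\mathfrak m}$. The next lemma is the only place, apart from normality, where rational singularities of $\widetilde Y$ are used.

\begin{lemma}\label{lem:extend}
Every section of $\omega_{\mathcal W}/t\omega_{\mathcal W}$ over $\mathcal W^\circ$ is induced by an element of $H^0(\mathcal W,\omega_{\mathcal W})$.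
\end{lemma}

\begin{proof}
By (A2), $\omega_A:=H^0(\mathcal W,\omega_{\mathcal W})$ is the stalk of $\omega_{\widetilde Y}$ at $\tilde o$ and has depth $4$. By (A3), $R^1g_*\omega_{\mathcal W}=0$, so pushing forward $0\to\omega_{\mathcal W}\xrightarrow{t}\omega_{\mathcal W}\to\omega_{\mathcal W}/t\omega_{\mathcal W}\to0$ shows that $g_*(\omega_{\mathcal W}/t\omega_{\mathcal W})$ is the sheaf of the module $\omega_A/t\omega_A$, which has depth $3$. As $\omega_{\mathcal W}/t\omega_{\mathcal W}$ is supported on $\mathcal W_0$, its sections over $\mathcal W^\circ$ and over $\mathcal W\setminus\mathcal W_{\mathfrak m}$ are the same. The latter are the sections of $\omega_A/t\omega_A$ over the punctured spectrum of $A$, which are $\omega_A/t\omega_A$ by (A6).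
\end{proof}

\subsection{The extremal power of $t$}
Let $\mathcal R$ be the finite set of irreducible components of $\mathcal W_0$ not contained in $\mathcal W_{\mathfrak m}$. It is nonempty because $\mathcal W_0\to V(t)$ is surjective and $\dim V(t)=3$. Each $R\in\mathcal R$ is a prime divisor and defines a divisorial valuation $v_R$ of $M$ with $v_R(t)=1$. Let $y_R\in F_0$ be the image under $r$ of the generic point of $R$, choose generators $\lambda,\nu$ at $y_R$, and put
\[
e_R=\Lambda_{v_R}(s^{-2}\nu\wedge ds).
\]
Other generators change the form by a unit at $y_R$, so $e_R$ is well defined. Let $j$ be the least integer with $e_R+j>0$ for all $R\in\mathcal R$, and fix $R^*\in\mathcal R$ with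
\begin{equation}\label{eq:extremal}
e_{R^*}+j-1\le0 .
\end{equation}
By \eqref{eq:lambda}, $t^js^{-2}\nu\wedge ds$ is regular along every $R$, while $t^{j-1}s^{-2}\nu\wedge ds$ has a pole along $R^*$.

\begin{lemma}\label{lem:regular}
For every open $U\subset\mathcal F$ and $\tilde\sigma\in\mathcal N(U)$, the form $t^j\theta(\tilde\sigma)$ is regular on $\mathcal W^\circ\cap r^{-1}(U)$.
\end{lemma}

\begin{proof}
As $\mathcal W$ is regular and $\omega_{\mathcal W}$ is a line bundle, it suffices to check along prime divisors. A prime divisor in $\{t=0\}$ comes from an $R\in\mathcal R$ with $y_R\in U$. Writing $\tilde\sigma=\phi\,\nu\otimes\lambda^{-1}$ near $y_R$, we have $v_R(\phi)\ge0$ and $\Lambda_{v_R}(t^j\theta(\tilde\sigma))=j+v_R(\phi)+e_R>0$. For any other prime divisor, the generic point maps to a point of $Z^\circ_{t\ne0}$ over $U$. There $t$ is a unit and $\theta(\tilde\sigma)$ is regular by Lemma~\ref{lem:theta}, and Lemma~\ref{lem:center} applies.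
\end{proof}

By Lemma~\ref{lem:family}(a) there is $\sigma\in H^0(F_0,N_0)$ with $\sigma(y_{R^*})\ne0$. Choose a finite cover of $\mathcal F$ by affine open sets $U_i$ on which $\mathcal L$ and $\omega_{\mathcal F}$ are trivial, and lifts $\tilde\sigma_i\in\mathcal N(U_i)$ of $\sigma$. On overlaps $t^j\theta(\tilde\sigma_i)-t^j\theta(\tilde\sigma_{i'})=t\cdot t^j\theta(\delta)$ with $\delta\in\mathcal N(U_i\cap U_{i'})$, so by Lemma~\ref{lem:regular} the forms $t^j\theta(\tilde\sigma_i)$ glue to a section of $\omega_{\mathcal W}/t\omega_{\mathcal W}$ over $\mathcal W^\circ$. By Lemma~\ref{lem:extend} it is induced by a form $\tilde\eta$ that is regular on all of $\mathcal W$.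

Fix $U=U_i$ containing $y_{R^*}$, with generators $\lambda,\nu$ on $U$ and $s=s_\lambda$, and write $\tilde\sigma_i=\phi\,\nu\otimes\lambda^{-1}$. Then $\phi$ is a unit at $y_{R^*}$, and
\begin{equation}\label{eq:zeta}
\zeta:=t^{-1}\bigl(\tilde\eta-t^j\theta(\tilde\sigma_i)\bigr)\quad\text{is regular on }\mathcal W^\circ\cap r^{-1}(U).
\end{equation}
Write $\tilde\eta=b\,\nu\wedge ds$ with $b\in\kappa(s)$. Then
\begin{equation}\label{eq:h}
\zeta=-\phi\,h\cdot t^{j-1}s^{-2}\,\nu\wedge ds,\qquad h:=1-\frac{b\,s^2}{t^j\phi}\in\kappa(s).
\end{equation}
So $h$ must vanish along $R^*$, to cancel the pole of $t^{j-1}s^{-2}\nu\wedge ds$; and we shall see that $h=1$ at $s=0$. For a polynomial $h$ and a divisor $R^*$ like $F_0\times\mathbb A^1$ this is absurd, as in Proposition~\ref{prop:model}. For a rational function it is not, and $R^*$ alone gives no contradiction. We have to look for another divisor along which $\zeta$ is regular by \eqref{eq:zeta} but has a pole by \eqref{eq:h}. To keep $\phi$ a unit, we look among the valuations that agree with $v_{R^*}$ on $\kappa$.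

\section{Valuations of $\kappa(s)$ and discs}\label{sec:discs}

Let $w=v_{R^*}|_\kappa$, so $w(t)=1$. The field $k(v_{R^*})$ has transcendence degree $3$ over $k$. By Abhyankar's inequality for $M/\kappa$, the field $k(w)$ has transcendence degree at least $2$, and by the inequality for $\kappa/k$ at most $2$, as $w$ is nontrivial. So $w$ is divisorial, and $k(v_{R^*})$ has transcendence degree $1$ over $k(w)$. The center of $w$ on $\mathcal F$ is $y_{R^*}\in U\cap F_0$. Hence $w(\phi)=0$, and $w=\operatorname{ord}_t$ on $\mathcal O(C)$.

\subsection{Gauss valuations}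
Let $\bar\kappa$ be an algebraic closure of $\kappa$. Extend $v_{R^*}$ to a valuation $\bar v$ of $\bar\kappa(s)$ and let $\bar w=\bar v|_{\bar\kappa}$, with $\bar w(0)=\infty$. The value groups of $\bar v$ and $\bar w$ lie in $\mathbb Q$; that of $\bar w$ is divisible and contains $1$, so both equal $\mathbb Q$. For $\beta\in\bar\kappa$ and $l\in\mathbb R$ put
\[
v_{\beta,l}\Bigl(\sum_ic_i(s-\beta)^i\Bigr)=\min_i\bigl(\bar w(c_i)+il\bigr).
\]
This \emph{Gauss valuation} is multiplicative: if $i_1,i_2$ are the least indices attaining the minimum for two polynomials, the coefficient of index $i_1+i_2$ of the product has exactly one term of least value. So $v_{\beta,l}$ extends to a valuation of $\bar\kappa(s)$. Since $s-\alpha=(s-\beta)+(\beta-\alpha)$,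
\begin{equation}\label{eq:gauss}
v_{\beta,l}\Bigl(c\prod_\alpha(s-\alpha)^{m_\alpha}\Bigr)=\bar w(c)+\sum_\alpha m_\alpha\min\bigl(l,\bar w(\beta-\alpha)\bigr).
\end{equation}
Define the closed and the open disc
\[
D(\beta,l)=\{a\in\bar\kappa:\bar w(a-\beta)\ge l\},\qquad D^\circ(\beta,l)=\{a\in\bar\kappa:\bar w(a-\beta)>l\}.
\]
Larger $l$ means a smaller disc. By the ultrametric inequality every element of a disc is a center of it, and $D(\beta,l)$ is the disjoint union of the open discs $D^\circ(\beta',l)$ with $\beta'\in D(\beta,l)$. If $\beta'\in D(\beta,l)$, then $\min(l,\bar w(\beta-\alpha))=\min(l,\bar w(\beta'-\alpha))$ for all $\alpha$, so $v_{\beta,l}=v_{\beta',l}$. A \emph{point} $\xi$ is a pair $(\beta,l)$ up to this change of center; $D_\xi=D(\beta,l)$ is its disc, and $v_\xi$ is the restriction of $v_{\beta,l}$ to $M=\kappa(s)$. The point is \emph{rational} if $l\in\mathbb Q$. One may think of $v_\xi(f)$ as the generic order of $f$ on $D_\xi$: by \eqref{eq:gauss}, it equals $\bar w(f(a))$ for every $a\in D_\xi$ outside the open discs $D^\circ(\alpha,l)$ around the zeros and poles $\alpha$ of $f$. Irrational points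 have no geometric meaning for us; they make it possible to move continuously.

\begin{lemma}\label{lem:xistar}
There is a rational point $\xi^*=(\beta,l)$ with $\bar v=v_{\beta,l}$. In particular $v_{\xi^*}=v_{R^*}$.
\end{lemma}

\begin{proof}
Suppose first that $\alpha\mapsto\bar v(s-\alpha)$ attains a maximum $l\in\mathbb Q$ at $\alpha=\beta$. Then $\bar v(s-\alpha)=\min(l,\bar w(\beta-\alpha))$ for all $\alpha$. If $l\ne\bar w(\beta-\alpha)$ this is the ultrametric inequality; otherwise $\bar v(s-\alpha)\ge l$, and equality holds by maximality. By \eqref{eq:gauss}, $\bar v=v_{\beta,l}$.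

Suppose that there is no maximum. Residue fields grow algebraically in algebraic extensions, so $k(\bar v)$ is transcendental over $k(\bar w)$. Take $f=c\prod(s-\alpha_i)^{m_i}$ with $\bar v(f)=0$ and residue not in $k(\bar w)$, and $\beta$ with $\bar v(s-\beta)>\bar v(s-\alpha_i)$ for all $i$. Then $\bar w(\beta-\alpha_i)=\bar v(s-\alpha_i)$, so
\[
\frac{s-\alpha_i}{\beta-\alpha_i}=1+\frac{s-\beta}{\beta-\alpha_i}
\]
has residue $1$. Hence $f$ has the same residue as $f(\beta)\in\bar\kappa$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:logorder}
If $\xi=(\beta,l)$ is rational, then $v_\xi$ is a divisorial valuation of $M$ with $v_\xi|_\kappa=w$, and $\Lambda_{v_\xi}(\nu\wedge ds)=\Lambda_w(\nu)+l$.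
\end{lemma}

\begin{proof}
Choose $c\in\bar\kappa$ with $\bar w(c)=l$, and put $\kappa'=\kappa(\beta,c)$, $w'=\bar w|_{\kappa'}$, $u=(s-\beta)/c$. By Lemma~\ref{lem:finite}, $w'$ is divisorial and $\Lambda_{w'}(\nu)=\Lambda_w(\nu)$. On $\kappa'(s)=\kappa'(u)$ the valuation $v'=v_{\beta,l}$ satisfies $v'(\sum c_iu^i)=\min w'(c_i)$. So $v'$ has the same value group as $w'$, and its residue field is $k(w')(\bar u)$ with $\bar u$ transcendental; thus $v'$ is divisorial. If $d\varpi\wedge dz$ is the generator \eqref{eq:basis} for $w'$, then $d\varpi\wedge dz\wedge du$ is one for $v'$, so $\Lambda_{v'}(\nu\wedge du)=\Lambda_{w'}(\nu)$. From $ds=c\,du+u\,dc+d\beta$ we get $\nu\wedge ds=c\,\nu\wedge du$, so $\Lambda_{v'}(\nu\wedge ds)=l+\Lambda_w(\nu)$. Now apply Lemma~\ref{lem:finite} to $\kappa'(s)/\kappa(s)$.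
\end{proof}

For any point $\xi=(\beta,l)$ put
\[
\Phi(\xi)=\Lambda_w(\nu)+j-1+l-2v_\xi(s).
\]
For rational $\xi$ this is $\Lambda_{v_\xi}(t^{j-1}s^{-2}\nu\wedge ds)$. So \eqref{eq:extremal} says
\begin{equation}\label{eq:phistar}
\Phi(\xi^*)=e_{R^*}+j-1\le0.
\end{equation}

\subsection{The points that see $A$}
We know $\zeta$ to be regular only on $\mathcal W^\circ$, that is, along valuations in $\{t=0\}$ whose center on $\operatorname{Spec}A$ exists and is not the closed point. Accordingly, let $\mathcal P$ be the set of points $\xi$ such that $v_\xi$ has center $\mathfrak m$ on $\operatorname{Spec}A$, and $\mathcal Q$ the set of rational points $\xi\notin\mathcal P$ with $v_\xi\ge0$ on $A$. Since $R^*\not\subset\mathcal W_{\mathfrak m}$, we have $\xi^*\in\mathcal Q$. On $\mathcal P$ we have no information about $\zeta$; on $\mathcal Q$ we have the following.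

\begin{lemma}\label{lem:positive}
If $\xi\in\mathcal Q$, then $\Phi(\xi)+v_\xi(h)>0$.
\end{lemma}

\begin{proof}
The center of $v_\xi$ on $\operatorname{Spec}A$ lies in $V(t)\setminus\{\mathfrak m\}$, hence not in $\widetilde\Sigma$. So the center on $\mathcal W$, which exists as $g$ is proper, lies in $\mathcal W^\circ$. Its image under $r$ is the center of $v_\xi|_\kappa=w$ on $\mathcal F$, which is $y_{R^*}\in U$. By \eqref{eq:zeta}, Lemma~\ref{lem:center} and \eqref{eq:lambda} we get $\Lambda_{v_\xi}(\zeta)>0$, and $\Lambda_{v_\xi}(\zeta)=w(\phi)+v_\xi(h)+\Phi(\xi)$ by \eqref{eq:h}, with $w(\phi)=0$.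
\end{proof}

Here global generation of $N_0$ enters: if every section of $N_0$ vanished at $y_{R^*}$, we would have $w(\phi)>0$ and a weaker inequality.

How does one find points of $\mathcal Q$? They are the exits from $\mathcal P$. A \emph{path} is a map $\tau\mapsto\xi(\tau)$ from an interval to the set of points that is made of finitely many consecutive pieces of the form $\tau\mapsto(\beta,l_0+\tau)$ or $\tau\mapsto(\beta,l_0-\tau)$, each beginning at the point where the previous one ends. By \eqref{eq:gauss}, for $f\in M^*$ the function $l\mapsto v_{\beta,l}(f)$ is continuous and piecewise of the form $nl+c$ with $n\in\mathbb Z$ and $c\in\mathbb Q$, with finitely many pieces. So $v_{\xi(\tau)}(f)$ is continuous and piecewise linear with integer slopes along every path.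

\begin{lemma}\label{lem:exit}
If $\xi(\tau_0)\in\mathcal P$ and some later point of the path is not in $\mathcal P$, then there is a first $\tau_1>\tau_0$ with $\xi(\tau_1)\notin\mathcal P$, and $\xi(\tau_1)\in\mathcal Q$.
\end{lemma}

\begin{proof}
Since $\tilde o$ has residue field $k$, the ring $A$ is the localization of an algebra $k[a_1,\dots,a_q]\subset M$ at $(a_1,\dots,a_q)$, with all $a_i\ne0$. An element $u$ of the algebra outside this ideal is a nonzero constant plus an element of the ideal. So if all $v_\xi(a_i)>0$, then $v_\xi(u)=0$ for such $u$, and $\xi\in\mathcal P$. Thus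
\begin{equation}\label{eq:Pcrit}
\xi\in\mathcal P\iff v_\xi(a_i)>0\text{ for all }i .
\end{equation}
This condition is open in $\tau$, so $\tau_1$ exists. At $\xi_1=\xi(\tau_1)$ all $v_{\xi_1}(a_i)\ge0$ by continuity, and some $v_{\xi_1}(a_i)=0$. Just before $\tau_1$ the path runs along one family $(\beta,l)$, and this $v_{\beta,l}(a_i)$ equals $nl+c$ and is positive; so $n\ne0$ and $\xi_1=(\beta,-c/n)$ is rational. For $u$ as above, $v_{\xi_1}(u)=0$ by continuity. Hence $v_{\xi_1}\ge0$ on $A$.
\end{proof}

It remains to know where paths start in $\mathcal P$ and which ones leave it. We call the points $(0,\rho)$, $\rho\in\mathbb R$, the \emph{axis}.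

\begin{lemma}\label{lem:axis}
$(0,\rho)\in\mathcal P$ for $\rho\gg0$, and $(0,\rho)\notin\mathcal P$ for $\rho\ll0$.
\end{lemma}

\begin{proof}
For $0\ne f=\sum f_m\in B$ we have $f_m=c_ms^m$ with $c_m\in\kappa$, and $v_{0,\rho}(f)=\min_m(w(c_m)+m\rho)$. By \eqref{eq:sandwich} each $a_i$ in \eqref{eq:Pcrit} is a quotient $\beta/d$ with $\beta,d\in B$, $d_0\ne0$, and $\beta_0/d_0\in t\mathcal O_{C,0}$. For $\rho\gg0$ we have $v_{0,\rho}(d)=\operatorname{ord}_t(d_0)$. If $\beta_0\ne0$, then $v_{0,\rho}(\beta)=\operatorname{ord}_t(\beta_0)>\operatorname{ord}_t(d_0)$ for $\rho\gg0$; if $\beta_0=0$, then $v_{0,\rho}(\beta)\to\infty$. In both cases $v_{0,\rho}(a_i)>0$. For the second claim take $0\ne f=cs^m\in B_m\subset\mathfrak m$ with $m\ge1$; then $v_{0,\rho}(f)=w(c)+m\rho<0$ for $\rho\ll0$.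
\end{proof}

\begin{lemma}\label{lem:poles}
If $\alpha\in\bar\kappa$ and $(\alpha,l)\in\mathcal P$ for all $l\gg0$, then $b$, and hence $h$, has no pole at $s=\alpha$.
\end{lemma}

\begin{proof}
Let $\mu\in\kappa[s]$ be the minimal polynomial of $\alpha$. It is separable, so the order of $f\in M^*$ at $s=\alpha$ is $\operatorname{ord}_\mu(f)$, and by \eqref{eq:gauss} $v_{\alpha,l}(f)=\operatorname{ord}_\mu(f)\,l+\mathrm{const}$ for $l\gg0$. For $0\ne f\in A$ the left side is nonnegative, so $\operatorname{ord}_\mu\ge0$ on $A$. The valuation $\operatorname{ord}_\mu$ has residue field $\kappa(\alpha)$, so it is divisorial; it has a center on $\operatorname{Spec}A$ and hence on $\mathcal W$, where $\tilde\eta$ is regular. By Lemma~\ref{lem:center}, $\operatorname{ord}_\mu(\tilde\eta)\ge0$. A transcendence basis $z_1,z_2,z_3$ of $\kappa$ is also one of $\kappa(\alpha)$, and $\nu\in\kappa^*\cdot dz$; by \eqref{eq:basis}, $\nu\wedge d\mu$ has order $0$. Finally $\nu\wedge d\mu=\mu'(s)\,\nu\wedge ds$ with $\operatorname{ord}_\mu(\mu')=0$. So $\operatorname{ord}_\mu(b)=\operatorname{ord}_\mu(\tilde\eta)\ge0$.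
\end{proof}

By Lemmas~\ref{lem:axis} and \ref{lem:poles} with $\alpha=0$, the function $b$ is regular at $s=0$, so $h(0)=1$. Let $S\subset\bar\kappa^*$ be the finite set of zeros and poles of $h$, with orders $m_\alpha\neq0$. Then $h=\prod_{\alpha\in S}(1-s/\alpha)^{m_\alpha}$ and
\begin{equation}\label{eq:vh}
v_{\beta,l}(h)=\sum_{\alpha\in S}m_\alpha\bigl(\min(l,\bar w(\beta-\alpha))-\bar w(\alpha)\bigr).
\end{equation}
In particular $v_{0,\rho}(h)=0$ for $\rho\gg0$.

\section{A walk to the boundary of $\mathcal P$}\label{sec:walk}

We look for a point of $\mathcal Q$ at which $\Phi+v(h)\le0$. Two examples show how it is found.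

\begin{example}\label{ex:walk}
Suppose that $\xi^*=(0,\rho^*)$ lies on the axis and that $(0,\rho)\in\mathcal P$ for $\rho>\rho^*$. On the axis $v(s)=\rho$, so $\Phi(0,\rho)=\mathrm{const}-\rho$, and $\Phi<0$ for $\rho>\rho^*$ by \eqref{eq:phistar}. If $h$ is a polynomial, then $v_{0,\rho^*}(h)\le\bar w(1)=0$, and $\xi^*$ itself violates Lemma~\ref{lem:positive}. This is the situation of Proposition~\ref{prop:model}.

Now let $h=(1-s/\alpha)^{-1}$ with $\rho_0=\bar w(\alpha)>\rho^*$. Then $v_{0,\rho}(h)=\max(0,\rho_0-\rho)$, which is positive at $\xi^*$, and $\xi^*$ need not violate the lemma. But $v(h)$ starts to grow at $\xi_0=(0,\rho_0)=(\alpha,\rho_0)\in\mathcal P$ because the disc has just swallowed a pole, and we can turn toward it. Along $(\alpha,l)$ with $l\ge\rho_0$ we have $v(s)=\rho_0$, so $\Phi=\Phi(\xi_0)+(l-\rho_0)$, while $v(h)=-(l-\rho_0)$. The sum stays equal to $\Phi(\xi_0)<0$. By Lemma~\ref{lem:poles} this path leaves $\mathcal P$, and by Lemma~\ref{lem:exit} it does so at a point of $\mathcal Q$, where Lemma~\ref{lem:positive} fails.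
\end{example}

\subsection{Directions and slopes}
For a subset $D\subset\bar\kappa$ let $n(D)=\sum_{\alpha\in S\cap D}m_\alpha$, the number of zeros minus the number of poles of $h$ in $D$. Let $\xi=(\beta,l)$ be a point. The \emph{directions} at $\xi$ are the open discs $D^\circ(\beta',l)\subset D_\xi$ and one more symbol $\infty$. A path leaves $\xi$ in the direction $D^\circ(\beta',l)$ if it begins as $\tau\mapsto(\beta',l+\tau)$, and in the direction $\infty$ if it begins as $\tau\mapsto(\beta,l-\tau)$. By \eqref{eq:vh}, the initial slope of $v(h)$ along such a path is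
\[
n\bigl(D^\circ(\beta',l)\bigr)\ \text{ in the direction }D^\circ(\beta',l),\qquad -n(D_\xi)\ \text{ in the direction }\infty .
\]
We call it the \emph{slope} of the direction. All but finitely many slopes at $\xi$ are zero, and their sum is zero, because $D_\xi$ is the disjoint union of the open discs.

We orient everything away from $0$. The \emph{backward} direction at $\xi$ is $D^\circ(0,l)$ if $0\in D_\xi$, and $\infty$ if $0\notin D_\xi$. All other directions are \emph{forward}. So a forward direction is either $\infty$ at a point of the axis or an open disc not containing $0$. A \emph{forward path} is a path whose pieces are of one of the types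
\begin{itemize}
\item[(O)] $\tau\mapsto(0,\rho_0-\tau)$,
\item[(I)] $\tau\mapsto(\beta,l_0+\tau)$ for $\tau\ge0$, where $0\notin D^\circ(\beta,l_0)$, that is, $\bar w(\beta)\le l_0$.
\end{itemize}

\begin{lemma}\label{lem:forward}
Consider a forward path.
\textup{(a)} Along it, $\Phi$ has slope $1$.
\textup{(b)} It leaves each of its points in a forward direction.
\textup{(c)} At each point $\xi$ other than the initial one, the slope of $v(h)$ just before $\xi$ equals the sum of the slopes of all forward directions at $\xi$.
\textup{(d)} A piece of type \textup{(I)} of positive length is followed only by pieces of type \textup{(I)}.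
\end{lemma}

\begin{proof}
(a) On a piece of type (O) we have $v(s)=\rho$ and $\Phi=\mathrm{const}+\rho-2\rho$ with $\rho$ decreasing. On a piece of type (I) we have $v(s)=\min(l,\bar w(\beta))=\bar w(\beta)$ and $\Phi=\mathrm{const}+l$.

(b) Type (O) leaves a point of the axis in the direction $\infty$. Type (I) leaves $(\beta,l)$, $l\ge l_0$, in the direction $D^\circ(\beta,l)\subset D^\circ(\beta,l_0)$, which does not contain $0$.

(c) and (d) If the path reaches $\xi=(0,\rho)$ along type (O), the reversed path leaves $\xi$ in the direction $D^\circ(0,\rho)$, which is backward. If it reaches $\xi=(\beta,l)$ along type (I), then $l>l_0\ge\bar w(\beta)$, so $0\notin D_\xi$, and the reversed path leaves $\xi$ in the direction $\infty$, which is backward. So the incoming slope is minus the slope of the backward direction, and (c) follows since all slopes at $\xi$ add up to zero. In the second case $\xi$ is not on the axis, so no piece of type (O) starts there.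
\end{proof}

The point of (a) and (c) is that $\Phi$ grows at speed exactly $1$, while a negative slope of $v(h)$ is at most $-1$ and can always be continued.

\begin{lemma}\label{lem:descent}
Let $\xi_0\in\mathcal P$ have a forward direction of slope at most $-1$. Then there is $\xi_2\in\mathcal Q$ with $\Phi(\xi_2)+v_{\xi_2}(h)\le\Phi(\xi_0)+v_{\xi_0}(h)$.
\end{lemma}

\begin{proof}
Let $L\subset\mathbb Q$ be the finite set of values $\bar w(\alpha-\alpha')$ for distinct $\alpha,\alpha'\in S\cup\{0\}$. We build a forward path from $\xi_0$ on which $v(h)$ has slope at most $-1$ everywhere. Suppose that we are at a point with radius parameter $l$ and have a forward direction of slope at most $-1$.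

If the direction is $\infty$, we are at $(0,l)$. Move along $(0,\rho)$ with $\rho$ decreasing until $\rho$ reaches the next smaller element of $L$, or forever if there is none. The slope $-n(D(0,\rho))$ is constant on the way, since $D(0,\rho)\cap S$ changes only when $\rho$ reaches a value $\bar w(\alpha)$.

If the direction is an open disc $D^\circ\not\ni0$, then $n(D^\circ)\ne0$, so there is $\alpha\in S\cap D^\circ$, and we are at $(\alpha,l)$. Move along $(\alpha,l')$ with $l'$ increasing until $l'$ reaches the next larger element of $L$, or forever if there is none. The slope $n(D^\circ(\alpha,l'))$ is constant on the way, since $D^\circ(\alpha,l')\cap S$ changes only when $l'$ reaches a value $\bar w(\alpha'-\alpha)$.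

At the end of a finite piece the incoming slope is at most $-1$. By Lemma~\ref{lem:forward}(c) the integer slopes of the forward directions have negative sum, so one of them is at most $-1$, and we continue. By Lemma~\ref{lem:forward}(d) the pieces of type (O) come first. Their endpoints decrease strictly in $L$, and the endpoints of the pieces of type (I) increase strictly in $L$. So after finitely many steps there is an infinite piece. If it is of type (O), it leaves $\mathcal P$ by Lemma~\ref{lem:axis}. If it is $(\alpha,l')$ with $l'\to\infty$, its slope is $m_\alpha\le-1$, so $\alpha$ is a pole of $h$, and the piece contains points outside $\mathcal P$ by Lemma~\ref{lem:poles}. Let $\xi_2$ be the first point of the path outside $\mathcal P$; it is in $\mathcal Q$ by Lemma~\ref{lem:exit}. Along the path $\Phi+v(h)$ has slope at most $1-1=0$.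
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!15] (0,-0.5) rectangle (4.6,2.4);
\node at (0.4,2.05) {$\mathcal P$};
\draw (1.5,0) -- (7,0);
\draw[very thick] (0,0) -- (1.5,0) -- (3,1.2) -- (4.6,1.04);
\draw (4.6,1.04) -- (6.5,0.85);
\draw (3,1.2) -- (6,2.1);
\filldraw[fill=white] (0,0) circle (2pt) node[left] {$0$};
\filldraw[fill=white] (7,0) circle (2pt) node[right] {$\infty$};
\filldraw[fill=white] (6.5,0.85) circle (2pt) node[right] {$\alpha$};
\fill (3,1.2) circle (2pt) node[above left] {$\xi_0$};
\fill (4.6,1.68) circle (2pt) node[above left] {$\xi_1$};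
\fill (6,2.1) circle (2pt) node[right] {$\xi^*$};
\fill (4.6,1.04) circle (2pt) node[below right] {$\xi_2$};
\node at (1.85,0.75) {\small $\le 0$};
\node at (3.7,1.68) {\small $\ge 1$};
\node at (3.8,0.85) {\small $\le -1$};
\end{tikzpicture}
\caption{The tree of discs, oriented away from $0$. The horizontal line is the axis of discs centered at $0$, growing from left to right, and the shaded region is the set $\mathcal P$ of valuations centered at the closed point of $\operatorname{Spec}A$. Labels are slopes of $v(h)$. On the way to $\xi^*$ the slope first becomes positive at $\xi_0$; since slopes balance, another branch at $\xi_0$ has slope at most $-1$. It runs toward a pole $\alpha$ of $h$ (or toward $\infty$) and leaves $\mathcal P$ at $\xi_2$, where $\Phi+v(h)<0$.}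
\label{fig:tree}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:ZY}, $Y$ is affine, normal, integral and of finite type, of dimension $4$, and $Y-X$ has rational singularities. Suppose that $\pi$ exists, and keep the notation of Sections~\ref{sec:lift} and \ref{sec:discs}; Figure~\ref{fig:tree} shows the argument.

Write $\xi^*=(\beta,l)$. Consider the path that runs along $(0,\rho)$ with $\rho$ decreasing from $+\infty$ to $\min(l,\bar w(\beta))$ and then, if $l>\bar w(\beta)$, along $(\beta,l')$ with $l'$ increasing from $\bar w(\beta)$ to $l$. The pieces fit because $(0,\rho)=(\beta,\rho)$ for $\rho\le\bar w(\beta)$. It is a forward path that ends at $\xi^*\notin\mathcal P$, and its points with $\rho\gg0$ are in $\mathcal P$ by Lemma~\ref{lem:axis}. Let $\xi_1$ be its first point outside $\mathcal P$. Then $\xi_1\in\mathcal Q$ by Lemma~\ref{lem:exit}, and $\Phi(\xi_1)\le\Phi(\xi^*)\le0$ by Lemma~\ref{lem:forward}(a) and \eqref{eq:phistar}. Lemma~\ref{lem:positive} gives $v_{\xi_1}(h)>0$.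

Along the path, $v(h)$ is piecewise linear with finitely many pieces, zero for $\rho\gg0$ and positive at $\xi_1$. So there is a first point $\xi_0$ at which the outgoing slope is positive, and it comes strictly before $\xi_1$. Therefore $\xi_0\in\mathcal P$ and $\Phi(\xi_0)<\Phi(\xi_1)\le0$. All slopes before $\xi_0$ are nonpositive, so $v_{\xi_0}(h)\le0$ and the incoming slope at $\xi_0$ is at most $0$. By Lemma~\ref{lem:forward}(b) and (c), the slopes of the forward directions at $\xi_0$ have sum at most $0$ and one of them is positive. Hence another one is at most $-1$. Lemma~\ref{lem:descent} gives $\xi_2\in\mathcal Q$ with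
\[
\Phi(\xi_2)+v_{\xi_2}(h)\le\Phi(\xi_0)+v_{\xi_0}(h)<0,
\]
which contradicts Lemma~\ref{lem:positive}.
\end{proof}

\begin{remark}\label{rem:degree}
If the bundle with jumping cohomology were placed in degree $m$ of the algebra, the forms would be $\phi\,s^{-m-1}\nu\wedge ds$, and $\Phi=\mathrm{const}+l-(m+1)v(s)$ would have slope $m$ along the axis. For $m\ge2$ a slope $-1$ of $v(h)$ would not compensate for this in Lemma~\ref{lem:descent}. This is the reason for keeping $\mathcal L$ in degree one.
\end{remark}

\section{Other dimensions}\label{sec:dim}

\begin{proof}[Proof of Theorem~\ref{thm:dim}\textup{(a)}]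
Let $(Y,X)$ be the pair of Section~\ref{sec:example} and $n=d-4$. The scheme $Y\times\mathbb A^n=\operatorname{Spec}B[T_1,\dots,T_n]$ is affine, normal and integral of dimension $d$, the reduced zero locus of $t$ is $X\times\mathbb A^n$, and its complement $(Y-X)\times\mathbb A^n$ has rational singularities by (A7). Suppose that $\widetilde Y'\to Y\times\mathbb A^n$ is proper and birational, an isomorphism outside $X\times\mathbb A^n$, and that $\widetilde Y'$ has rational singularities. Let $k'=k(\mathbb A^n)$ and pass to generic fibers over $\mathbb A^n$. We obtain a proper morphism $\widetilde Y'_{k'}\to Y_{k'}$ that is an isomorphism over $\{t\ne0\}$. Its source has rational singularities: if $f\colon W'\to\widetilde Y'$ is a resolution, then the localization $W'_{k'}$ is regular and of finite type over $k'$, hence smooth, the map $W'_{k'}\to\widetilde Y'_{k'}$ is proper and birational, and $Rf_*\mathcal O_{W'}=\mathcal O_{\widetilde Y'}$ is preserved by flat base change.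

The construction of Section~\ref{sec:example} commutes with the extension $k'/k$. The data $I_i$, $J_i$, $Q_i$, $C$, $\mathcal H$, $\gamma$ extend to $k'$, and the properties required of them persist: the points $P_i(t)$ stay distinct, $\Delta(t)\ne0$ for $t\ne0$, ample bundles stay ample, and $\Gamma$ stays smooth over $C$. By flat base change $H^0(\mathcal F_{k'},\mathcal S_{k'})=B\otimes_kk'$, so $Y_{k'}$ is the fourfold built over $k'$ from these data. Sections~\ref{sec:lift}--\ref{sec:walk}, applied over $k'$, give a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}\textup{(b)}]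
By (A2), $Y-X$ is normal, so the normalization of $Y$ is a finite birational morphism and an isomorphism over $Y-X$. It suffices to treat each connected component of the normalization together with the reduced preimage of $X$, and to take the disjoint union of the results. So let $Y$ be normal and integral.

If $X=Y$, take any resolution: (ii) is vacuous and the preimage of $X$ is smooth, hence Du~Bois. Let $X\ne Y$. Since $Y$ is normal of dimension at most $2$, its singular locus is a finite set of closed points; let $T$ be the set of those not in $X$. The open set $Y\setminus T$ contains $X$, and its singular points lie in $X$. By (A1) there is a resolution $Y_1\to Y\setminus T$ that is an isomorphism outside $X$, and then a sequence of blow-ups $Y_2\to Y_1$ with centers over $X$ such that $Y_2$ is smooth and the reduced preimage $D$ of $X$ is an snc divisor. Glue $Y_2$ and $Y-X$ along $Y\setminus(X\cup T)$ to obtain $\pi\colon\widetilde Y\to Y$. It is birational, an isomorphism outside $X$, and proper because properness is local on $Y$. The scheme $\widetilde Y$ is covered by the smooth scheme $Y_2$ and by $Y-X$, so it has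 rational singularities. Finally $\pi^{-1}(X)_{\mathrm{red}}=D$ is snc, hence Du~Bois. In these dimensions the last fact is direct. If $\dim Y\le1$, then $D$ is a finite set of reduced points, which is smooth. If $\dim Y=2$, let $\epsilon\colon D'\to D$ be the disjoint union of the smooth components of $D$, let $T_D$ be the set of crossing points and $T'_D=\epsilon^{-1}(T_D)$. These three smooth schemes form a cubic hyperresolution of $D$, so $\underline\Omega^0_D$ is the complex $\epsilon_*\mathcal O_{D'}\oplus\mathcal O_{T_D}\to\epsilon_*\mathcal O_{T'_D}$ given by the difference of restrictions. This map is surjective, and its kernel consists of functions on the components that agree at the crossing points, which is $\mathcal O_D$.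
\end{proof}

\begin{thebibliography}{9}

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational Geometry}.

\bibitem{Schwede}
Karl Schwede, \emph{A Simple Characterization of Du Bois Singularities}, arXiv:0903.4125 (2009).

\end{thebibliography}
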